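\title{Welter's game, lexicodes, and clique covers of the Johnson graph $J(2k,k)$}

\begin{abstract}
Every clique of the Johnson graph $J(2k,k)$ has at most $k+1$ vertices, so a clique cover needs at least the Catalan number $C_k$ of cliques. We prove a conjecture of J{\o}rgensen: when $k>1$ is a power of $2$, the lexicode in $J(2k,k-1)$ has $\frac12C_k$ elements, any two of them intersect, and therefore $C_k$ cliques suffice. The lexicode is the set of zero positions of Welter's game, and the proof rests on the behavior of Welter's function under binary translation and under complementation. The function yields $2k$ partitions of $J(2k,k)$ into cliques of size $k+1$, one for each of its values. Conversely, for $k\ge2$ the elements of the lexicode intersect pairwise only if $k$ is a power of $2$. The part of Welter's theorem that we need is proved in full.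
\end{abstract}

\section{Introduction}\label{sec:intro}

Intervals $[a,b]$ are intervals of integers, and an $s$-set is a set with $s$ elements. For $0<s<n$, the \emph{Johnson graph} $J(n,s)$ has as vertices the $s$-subsets of $[0,n-1]$, two of them being adjacent when they have exactly $s-1$ elements in common. A \emph{clique cover} of a graph $G$ is a collection of cliques whose vertex sets cover $V(G)$, and $\theta(G)$ is the least number of cliques in a clique cover. We write $\alpha(G)$, $\omega(G)$ and $\chi(G)$ for the independence, clique and chromatic numbers, and $C_k=\frac1{k+1}\binom{2k}{k}$ for the $k$-th Catalan number.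

Let $k\ge2$ and $U=[0,2k-1]$. Each $(k-1)$-set $S\subset U$ gives two cliques of $J(2k,k)$,
\begin{equation}\label{eq:cliques}
\mathcal K(S,0)=\{A:|A|=k,\ A\supset S\},\qquad \mathcal K(S,1)=\{A:|A|=k,\ A\subset U\setminus S\}.
\end{equation}
They have $k+1$ vertices each, and no clique is larger. Hence $\theta(J(2k,k))\ge C_k$, and the bound can be met only by a partition of the $\binom{2k}k$ vertices into cliques of the largest size. For $k=2$ such a partition exists: the three pairs in $[0,3]$ that contain $0$ and the three that avoid $0$ form the triangles $\mathcal K(\{0\},0)$ and $\mathcal K(\{0\},1)$, and $C_2=2$.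

The following graph records which of the cliques \eqref{eq:cliques} intersect. Let $JK(n,s)$ have vertex set $V(J(n,s))\times\{0,1\}$, with $(S,i)$ and $(T,j)$ adjacent if either $i=j$ and $S,T$ are adjacent in $J(n,s)$, or $i\ne j$ and $S\cap T=\emptyset$. An independent set of $C_k$ vertices in $JK(2k,k-1)$ gives $\theta(J(2k,k))=C_k$. The example $k=2$ suggests using one family $\mathcal W$ of $(k-1)$-sets in both layers. For $\mathcal W\times\{0,1\}$ to do the job, $\mathcal W$ must be independent in $J(2k,k-1)$, have $\frac12C_k$ elements, and be \emph{pairwise overlapping}, meaning that $S\cap T\ne\emptyset$ for all $S,T\in\mathcal W$. These facts are known; Section~\ref{sec:cliques} contains their short proofs.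

The simplest candidate for $\mathcal W$ is the greedy one. List the vertices of $J(n,s)$ in lexicographic order, run through the list, and accept a vertex whenever it is adjacent to no vertex accepted before. The resulting independent set is the \emph{lexicode} in $J(n,s)$. Two distinct $s$-sets are nonadjacent exactly when their characteristic vectors are at Hamming distance at least $4$, so this is the binary constant-weight lexicographic code of length $n$, weight $s$ and minimum distance $4$. The conjecture posed in \cite{Jorgensen} is that the greedy choice succeeds whenever $k>1$ is a power of $2$. Our first theorem confirms it.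

\begin{theorem}\label{thm:main}
Let $k=2^m$ with $m\ge1$. The lexicode $\mathcal W$ in $J(2k,k-1)$ has $\frac12C_k$ elements and is pairwise overlapping. Consequently $\mathcal W\times\{0,1\}$ is an independent set of cardinality $C_k$ in $JK(2k,k-1)$, and $\theta(J(2k,k))=C_k$.
\end{theorem}

A count indicates where powers of $2$ might enter. We have
\begin{equation}\label{eq:count}
\binom{2k}{k-1}=\frac{k}{k+1}\binom{2k}{k}=2k\cdot\tfrac12C_k ,
\end{equation}
so the lexicode should contain exactly one $(k-1)$-set out of every $2k$. One then expects it to be one of $2k$ classes that a group of order $2k$ permutes. If $2k$ is a power of $2$, then $U$ is itself such a group under bitwise addition modulo $2$ (XOR), which we denote by $\oplus$. The classes are the level sets of an explicit function. Let $v$ be the $2$-adic valuation, put $\lambda(d)=2^{v(d)+1}-1$ for an integer $d\ne0$, and define \emph{Welter's function} on finite sets $S\subset\mathbb N_0$ by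
\begin{equation}\label{eq:W}
W(S)=\bigoplus_{c\in S}c\ \oplus\bigoplus_{\{c,d\}\subset S}\lambda(c-d),
\end{equation}
where the second sum runs over the $2$-subsets of $S$.

\begin{theorem}\label{thm:lex}
For $0<s<n$, the lexicode in $J(n,s)$ consists of the $s$-sets $S\subset[0,n-1]$ with $W(S)=0$.
\end{theorem}

For $k$ a power of $2$, every level set of $W$ serves as well as the lexicode.

\begin{theorem}\label{thm:coloring}
Let $k=2^m$ with $m\ge1$. Then $(S,i)\mapsto W(S)$ is a proper coloring of $JK(2k,k-1)$ with $2k$ colors in which every color class has exactly $C_k$ elements. Moreover $\alpha(JK(2k,k-1))=C_k$ and $\chi(JK(2k,k-1))=\omega(JK(2k,k-1))=2k$. For each $t\in[0,2k-1]$, the cliques $\mathcal K(S,0)$ and $\mathcal K(S,1)$ with $|S|=k-1$ and $W(S)=t$ partition $V(J(2k,k))$ into $C_k$ cliques of size $k+1$.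
\end{theorem}

The hypothesis on $k$ cannot be dropped from the overlap statement.

\begin{theorem}\label{thm:converse}
For $k\ge2$, the lexicode $\mathcal W$ in $J(2k,k-1)$ is pairwise overlapping (equivalently, $\mathcal W\times\{0,1\}$ is independent in $JK(2k,k-1)$) if and only if $k$ is a power of $2$.
\end{theorem}

Section~\ref{sec:game} reads the greedy algorithm as a game, and Sections~\ref{sec:welter} and~\ref{sec:down} prove Theorem~\ref{thm:lex}. Section~\ref{sec:sym} establishes the symmetries of $W$, from which Theorems~\ref{thm:main} and~\ref{thm:coloring} follow in Section~\ref{sec:powers}. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}.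

\section{Cliques of $J(2k,k)$}\label{sec:cliques}

In this section $k\ge2$ is arbitrary and $U=[0,2k-1]$.

\begin{lemma}\label{lem:cliques}
\begin{enumerate}
\item[(a)] Each $\mathcal K(S,i)$ is a clique of $J(2k,k)$ with $k+1$ vertices, and every clique of $J(2k,k)$ is contained in some $\mathcal K(S,i)$.
\item[(b)] Two distinct vertices $(S,i)$ and $(T,j)$ of $JK(2k,k-1)$ are adjacent if and only if $\mathcal K(S,i)\cap\mathcal K(T,j)\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The members of $\mathcal K(S,0)$ are the sets $S\cup\{x\}$, and those of $\mathcal K(S,1)$ are the sets $(U\setminus S)\setminus\{x\}$, where $x$ runs over the $k+1$ elements of $U\setminus S$; in each family two members share $k-1$ elements. Now take a clique with at least two vertices $A=R\cup\{a\}$ and $B=R\cup\{b\}$, $|R|=k-1$. Let $D$ be a further vertex with $D\not\supset R$. Then $|D\cap R|\le k-2$, and $|D\cap A|=|D\cap B|=k-1$ forces $|D\cap R|=k-2$ and $a,b\in D$; thus $D=(R\setminus\{r\})\cup\{a,b\}$ for some $r\in R$. Such a $D$ shares only $k-2$ elements with a set $R\cup\{c\}$, $c\ne a,b$. So either all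 vertices of the clique contain $R$, and it lies in $\mathcal K(R,0)$, or all are contained in $R\cup\{a,b\}$, and it lies in $\mathcal K(U\setminus(R\cup\{a,b\}),1)$.

(b) Let $S\ne T$. A $k$-set containing both $S$ and $T$ exists if and only if $|S\cup T|\le k$, and a $k$-set avoiding both exists if and only if $2k-|S\cup T|\ge k$. Both conditions say $|S\cap T|=k-2$, which is adjacency in $J(2k,k-1)$. For arbitrary $S$ and $T$, a $k$-set $A$ with $S\subset A\subset U\setminus T$ exists if and only if $S\subset U\setminus T$, because $|S|<k<|U\setminus T|$; this says $S\cap T=\emptyset$.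
\end{proof}

\begin{corollary}\label{cor:cliques}
\begin{enumerate}
\item[(a)] $\theta(J(2k,k))\ge C_k$ and $\alpha(JK(2k,k-1))\le C_k$.
\item[(b)] If $I$ is an independent set of $JK(2k,k-1)$ with $|I|=C_k$, then the cliques $\mathcal K(S,i)$, $(S,i)\in I$, partition $V(J(2k,k))$, and $\theta(J(2k,k))=C_k$.
\item[(c)] $\omega(JK(2k,k-1))\ge2k$.
\item[(d)] Let $\mathcal W$ be independent in $J(2k,k-1)$. Then $\mathcal W\times\{0,1\}$ is independent in $JK(2k,k-1)$ if and only if $\mathcal W$ is pairwise overlapping.
\end{enumerate}
\end{corollary}

\begin{proof}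
There are $\binom{2k}k=(k+1)C_k$ vertices, and a clique covers at most $k+1$ of them, which gives the bound on $\theta$. An independent set $I$ of $JK(2k,k-1)$ gives $|I|$ pairwise disjoint cliques of size $k+1$, so $|I|\le C_k$, and if $|I|=C_k$ they contain every vertex. This proves (a) and (b). For (c), fix a $k$-set $A$. It lies in $\mathcal K(S,0)$ for the $k$ sets $S\subset A$ and in $\mathcal K(T,1)$ for the $k$ sets $T\subset U\setminus A$ of size $k-1$, and these $2k$ vertices of $JK(2k,k-1)$ are pairwise adjacent by Lemma~\ref{lem:cliques}(b). For (d), $\mathcal W\times\{0,1\}$ has no edge inside a layer, and $(S,0)$, $(T,1)$ are adjacent exactly when $S\cap T=\emptyset$.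
\end{proof}

By (a) and (d), a pairwise overlapping independent set of $J(2k,k-1)$ has at most $\frac12C_k$ elements. Theorem~\ref{thm:main} says that the lexicode attains this maximum.

\section{The lexicode as a game}\label{sec:game}

The greedy algorithm accepts $S$ if and only if no earlier neighbor of $S$ has been accepted. By induction along the list, this condition determines the accepted family, and it involves only the relative order of adjacent vertices. Let $S=R\cup\{a\}$ and $T=R\cup\{b\}$ with $a<b$ and $a,b\notin R$. Written as increasing lists, $S$ and $T$ agree below $a$; at the next place $S$ has $a$ and $T$ has a larger element. So $S$ precedes $T$. Call the replacement of an element $c\in S$ by a number $c'\notin S$ with $0\le c'<c$ a \emph{move}. We have shown: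

\begin{lemma}\label{lem:greedy}
The lexicode in $J(n,s)$ is the unique family $\mathcal W$ of $s$-subsets of $[0,n-1]$ such that $S\in\mathcal W$ if and only if no move leads from $S$ to a member of $\mathcal W$.
\end{lemma}

\begin{remark}
One may instead order the characteristic vectors lexicographically. Then $T$ precedes $S$, since the vectors first differ at place $a$, where $T$ has a $0$. The relabeling $x\mapsto n-1-x$ turns this convention into ours. Relabeling preserves cardinality, the overlap property and all the graphs, so Theorems~\ref{thm:main} and~\ref{thm:converse} hold under either convention and for the ground set $\{1,\dots,n\}$.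
\end{remark}

Think of $S$ as a set of coins on the squares $0,1,2,\dots$ of a strip, at most one coin per square. Two players alternately move a coin to a lower empty square, and a player who cannot move loses. This is Welter's game. A position is lost for the player to move (a \emph{zero position}) exactly when no move leads to such a position, so by Lemma~\ref{lem:greedy} the lexicode is the set of zero positions with $s$ coins inside $[0,n-1]$.

\begin{example}\label{ex:small}
For $k=2$ the graph $J(4,1)$ is complete and the lexicode is $\{\{0\}\}$, of size $1=\frac12C_2$.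

For $k=3$, a pair is accepted if it is disjoint from the pairs accepted before, and the lexicode in $J(6,2)$ is $\{0,1\},\{2,3\},\{4,5\}$. No two of these overlap.

For $k=4$, a triple in $[0,7]$ is accepted if none of its three pairs occurs in a triple accepted before. With least element $0$ we accept $012$, $034$, $056$. With least element $1$, the pair $12$ is used, $134$ fails, $135$ is accepted, $145$ fails, $146$ is accepted, and every pair $1x$ with $x\le6$ is now used. With least element $2$, $234$ and $235$ fail, and $236$ and $245$ are accepted. These seven triples use all $21$ pairs in $[0,6]$, so nothing more is accepted. The lexicode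
\[
012,\quad034,\quad056,\quad135,\quad146,\quad236,\quad245
\]
has $7=\frac12C_4$ elements. Each of the points $0,\dots,6$ lies in three of the triples, so each triple meets $3\cdot2=6$ others, that is, all of them.
\end{example}

\section{Welter's function}\label{sec:welter}

If coins were allowed to share a square, the game would be Nim, and the zero positions would be those with $w=\bigoplus c=0$: changing one coin changes $w$, and if $w\ne0$ has leading digit at place $h$, some coin $c$ has a $1$ at place $h$, so that $c\oplus w<c$ and moving $c$ there makes the sum $0$. In Welter's game the sum needs a correction. For instance, the final position $[0,s-1]$ is a zero position, while $0\oplus1\oplus\dots\oplus(s-1)$ is not always $0$. The second sum in \eqref{eq:W} is this correction.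

Write $c_i$ for the $i$-th binary digit (bit) of $c\in\mathbb N_0$, starting from $i=0$, and $W_i(S)$ for the $i$-th bit of $W(S)$. For $c\ne d$, both $v(c-d)$ and $v(c\oplus d)$ equal the lowest place at which the digits of $c$ and $d$ differ. The number $\lambda(c-d)$ has ones exactly at the places $0,\dots,v(c-d)$, that is, at the places $i$ with $c\equiv d\pmod{2^i}$. Let $n_i(x)=n_i^S(x)$ be the number of elements of $S$ congruent to $x$ modulo $2^i$. Counting the pairs inside each residue class gives the formula that we use throughout:
\begin{equation}\label{eq:bits}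
W_i(S)\equiv\sum_{c\in S}c_i+\sum_{\rho\bmod2^i}\binom{n_i(\rho)}2\pmod2 .
\end{equation}
If $S\subset[0,2^M-1]$ and $i\ge M$, both sums vanish. Hence
\begin{equation}\label{eq:range}
S\subset[0,2^M-1]\quad\Longrightarrow\quad W(S)\in[0,2^M-1].
\end{equation}

For $d\ge1$, subtracting $1$ flips exactly the digits at places $0,\dots,v(d)$, so $\lambda(d)=d\oplus(d-1)$. The sum of these terms telescopes:
\begin{equation}\label{eq:tele}
\bigoplus_{d=1}^r\lambda(d)=r\qquad(r\ge0).
\end{equation}
Adding the coin $r$ to $[0,r-1]$ therefore changes $W$ by $r\oplus r=0$, and since $W(\emptyset)=0$,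
\begin{equation}\label{eq:initial}
W([0,r-1])=0\qquad(r\ge0),
\end{equation}
as the final position requires. For one coin $W(\{c\})=c$. For two coins put $x=a\oplus b$; then $\lambda(a-b)=\lambda(x)=x\oplus(x-1)$, so
\begin{equation}\label{eq:two}
W(\{a,b\})=(a\oplus b)-1 ,
\end{equation}
which vanishes exactly for the pairs $\{2u,2u+1\}$, in agreement with Example~\ref{ex:small}.

As for Nim, two properties identify the zero positions: no move preserves $W$, and from a position with $W\ne0$ some move reaches $W=0$. They are part of Welter's theorem \cite{Welter}; see also \cite{Conway}. The first is immediate from \eqref{eq:bits}.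

\begin{lemma}\label{lem:exchange}
Let $S=R\cup\{a\}$ and $T=R\cup\{b\}$ with $a\ne b$ and $a,b\notin R$. Then $W(S)\ne W(T)$; more precisely, $v(W(S)\oplus W(T))=v(a-b)$.
\end{lemma}

\begin{proof}
Let $j=v(a-b)$ and $i\le j$. Since $a\equiv b\pmod{2^i}$, the counts $n_i$ are the same for $S$ and $T$, and \eqref{eq:bits} gives $W_i(S)+W_i(T)\equiv a_i+b_i$. This is $0$ for $i<j$ and $1$ for $i=j$.
\end{proof}

\begin{proposition}\label{prop:down}
If $W(S)\ne0$, there are $c\in S$ and $c'\notin S$ with $0\le c'<c$ and $W((S\setminus\{c\})\cup\{c'\})=0$.
\end{proposition}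

The proof occupies the next section. Granting it, we obtain the description of the lexicode.

\begin{proof}[Proof of Theorem~\ref{thm:lex}]
Let $\mathcal Z$ be the family of $s$-sets $S\subset[0,n-1]$ with $W(S)=0$. If $S\in\mathcal Z$, no move leads to a member of $\mathcal Z$, by Lemma~\ref{lem:exchange}. If $S\notin\mathcal Z$, the move of Proposition~\ref{prop:down} stays inside $[0,n-1]$ because $c'<c$, and it leads to a member of $\mathcal Z$. So $\mathcal Z$ has the property that characterizes the lexicode in Lemma~\ref{lem:greedy}.
\end{proof}

\section{A downward move to zero}\label{sec:down}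

Fix a finite set $S$ with $w=W(S)\ne0$, let $\ell=v(w)$, and let $n_i=n_i^S$. We show that every coin $c$ has exactly one target $c'\notin S$, above or below $c$, that makes $W$ vanish, and then that the number of coins with $c'<c$ is odd. All congruences without a stated modulus are modulo $2$.

\subsection*{The digits of the target are forced}
Let $c\in S$, $c'\notin S$ and $S'=(S\setminus\{c\})\cup\{c'\}$. By Lemma~\ref{lem:exchange}, the lowest bit in which $W(S')$ differs from $w$ is at place $v(c-c')$. So $W(S')=0$ requires $v(c-c')=\ell$, and if $v(c-c')=\ell$, then the bits of $W(S')$ at places $0,\dots,\ell$ vanish. In that case let $i>\ell$. The numbers $c$ and $c'$ lie in different classes modulo $2^i$, so removing $c$ destroys $n_i(c)-1$ congruent pairs and inserting $c'$ creates $n_i(c')$ of them. By \eqref{eq:bits}, $W_i(S')\equiv w_i+c_i+c'_i+n_i(c)-1+n_i(c')$. Therefore $W(S')=0$ if and only if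
\begin{equation}\label{eq:forced}
v(c-c')=\ell\qquad\text{and}\qquad c'_i\equiv c_i+w_i+1+n_i(c)+n_i(c')\quad\text{for all }i>\ell .
\end{equation}
The right side depends on $c'$ only through its residue modulo $2^i$, so \eqref{eq:forced} determines the digits of $c'$ one after another from the bottom. It remains to see that the digits are eventually $0$, that the number obtained lies outside $S$, and that it is smaller than $c$ for some $c$.

\subsection*{A tower of involutions}
The residue of $c'$ modulo $2^i$ is a function of the residue of $c$ modulo $2^i$. To treat all coins at once we name this function. Identify residues modulo $2^i$ with $[0,2^i-1]$, and define maps $\varphi_i$ on $[0,2^i-1]$ for $i\ge\ell+1$ by $\varphi_{\ell+1}(\rho)=\rho\oplus2^\ell$ and, for $\rho\in[0,2^i-1]$ and $b\in\{0,1\}$,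
\begin{equation}\label{eq:phi}
\varphi_{i+1}(\rho+2^ib)=\varphi_i(\rho)+2^i\bigl((b+\delta)\bmod2\bigr),\qquad \delta=w_i+1+n_i(\rho)+n_i(\varphi_i(\rho)).
\end{equation}
Each $\varphi_{i+1}$ reduces to $\varphi_i$ modulo $2^i$. Each $\varphi_i$ preserves the digits below place $\ell$ and flips the digit at place $\ell$, so it has no fixed point. Each $\varphi_i$ is an involution: if $\varphi_i$ is one, then $\delta$ takes the same value at $\rho$ and at $\varphi_i(\rho)$, and applying \eqref{eq:phi} twice adds $2\delta$ to $b$. Thus the orbits of $\varphi_i$ have size $2$, and above an orbit $\{\rho,\rho'\}$ of $\varphi_i$ lie two orbits of $\varphi_{i+1}$: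
\begin{equation}\label{eq:lift}
\begin{array}{ll}
\{\rho,\rho'\}\ \text{and}\ \{\rho+2^i,\rho'+2^i\}&\text{if }\delta\equiv0,\\[2pt]
\{\rho,\rho'+2^i\}\ \text{and}\ \{\rho+2^i,\rho'\}&\text{if }\delta\equiv1.
\end{array}
\end{equation}

\subsection*{The target exists}
Choose $L$ with $S\subset[0,2^L-1]$. By \eqref{eq:range}, $0<w<2^L$, so $L\ge\ell+1$. Let $c\in S$ and $i\ge L$. Then $w_i=c_i=0$, and $n_i(\rho)$ is $1$ or $0$ according as $\rho\in[0,2^i-1]$ belongs to $S$ or not. In particular $n_i(c)=1$, and \eqref{eq:phi} says that the digit of $\varphi_{i+1}(c)$ at place $i$ is $1$ if $\varphi_i(c)\in S$ and $0$ otherwise. If $\varphi_L(c)\notin S$, then $\varphi_{L+1}(c)=\varphi_L(c)\notin S$. If $\varphi_L(c)\in S$, then $\varphi_{L+1}(c)=\varphi_L(c)+2^L\notin S$. In both cases $c':=\varphi_{L+1}(c)$ lies outside $S$, so all later digits are $0$ and $\varphi_i(c)=c'$ for $i\ge L+1$. Consequently $c'\bmod2^i=\varphi_i(c\bmod2^i)$ for every $i\ge\ell+1$, and \eqref{eq:phi} turns into \eqref{eq:forced}. Hence $W((S\setminus\{c\})\cup\{c'\})=0$ for every $c\in S$.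

\begin{example}\label{ex:phi}
Let $S=\{0,1,7\}$. Then $w=6\oplus\lambda(1)\oplus\lambda(7)\oplus\lambda(6)=6\oplus1\oplus1\oplus3=5$, so $\ell=0$, $w_1=0$, $w_2=1$, $w_3=0$, and $L=3$. The orbit $\{0,1\}$ of $\varphi_1$ carries all three coins, so $\delta=0+1+3\equiv0$, and $\varphi_2$ has orbits $\{0,1\},\{2,3\}$. These carry two coins and one coin, so $\delta\equiv0$ and $\delta\equiv1$, and $\varphi_3$ has orbits $\{0,1\},\{4,5\},\{2,7\},\{3,6\}$. The orbit $\{0,1\}$ lies inside $S$ and has $\delta\equiv1$, while $\{2,7\}$ has $\delta\equiv0$; so $\varphi_4$ has the orbits $\{0,9\},\{1,8\},\{2,7\}$. The targets are $0'=9$, $1'=8$, $7'=2$. Only the last is below its coin, and it leads to $\{0,1,2\}$.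
\end{example}

\subsection*{A parity invariant}
In Nim the leading digit of $w$ shows which coins move down. Here the direction is decided by the highest digit in which $c$ and $c'$ differ, and that digit depends on the counts at all levels below it. We therefore follow the number of downward coins through the tower. For $i\ge\ell+1$ let
\[
D_i=\#\{c\in S:\varphi_i(c\bmod2^i)<c\bmod2^i\}.
\]
We want $D_{L+1}>0$. The parity of $D_i$ is not constant: in Example~\ref{ex:phi}, $D_1=D_2=D_3=2$ and $D_4=1$. The bottom level shows what is missing. There $D_{\ell+1}=\sum_{c\in S}c_\ell$ is the first sum of \eqref{eq:bits}, and the orbits of $\varphi_{\ell+1}$ are the classes modulo $2^\ell$, so the second sum counts the pairs of coins in a common orbit. We keep this term at every level: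
\[
Q_i=\sum_{\{\rho,\rho'\}}\binom{n_i(\rho)+n_i(\rho')}2,\qquad P_i=D_i+Q_i ,
\]
the sum being over the orbits of $\varphi_i$. In the example $Q_1,\dots,Q_4$ are $3,1,1,0$, and $P_1,\dots,P_4$ are $5,3,3,1$.

\begin{lemma}\label{lem:parity}
$P_i$ is odd for all $i\ge\ell+1$.
\end{lemma}

\begin{proof}
We have just seen that $P_{\ell+1}\equiv w_\ell=1$. Let $i\ge\ell+1$, and consider an orbit $\{\rho,\rho'\}$ of $\varphi_i$ with $\rho>\rho'$. For $b\in\{0,1\}$ put $x_b=n_{i+1}(\rho+2^ib)$ and $y_b=n_{i+1}(\rho'+2^ib)$, and let $n=x_0+x_1=n_i(\rho)$, $n'=y_0+y_1=n_i(\rho')$. The orbit contributes $n$ to $D_i$ and $\binom{n+n'}2$ to $Q_i$. An orbit contributes to $D$ the coins in its larger class, and splitting $p+q$ coins into groups of $p$ and $q$ destroys $pq$ pairs. By \eqref{eq:lift}, the two orbits above $\{\rho,\rho'\}$ contribute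
\[
\begin{array}{lll}
x_0+x_1\ \text{to }D_{i+1},&\binom{n+n'}2-(x_0+y_0)(x_1+y_1)\ \text{to }Q_{i+1}&\text{if }\delta\equiv0,\\[3pt]
y_1+x_1\ \text{to }D_{i+1},&\binom{n+n'}2-(x_0+y_1)(x_1+y_0)\ \text{to }Q_{i+1}&\text{if }\delta\equiv1.
\end{array}
\]
So the contribution $\Delta$ of this orbit to $P_{i+1}-P_i$ satisfies $\Delta\equiv(x_0+y_0)(x_1+y_1)$ if $\delta\equiv0$, and $\Delta\equiv n+x_1+y_1+(x_0+y_1)(x_1+y_0)$ if $\delta\equiv1$. In both products the factors add up to $n+n'$, and $pq\equiv0$ if $p+q$ is odd, $pq\equiv q$ if $p+q$ is even. Since $\delta=w_i+1+n+n'$, there are four cases: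
\[
\begin{array}{c|c|c|l}
w_i&n+n'&\delta\bmod 2&\Delta\bmod2\\\hline
0&\text{odd}&0&0\\
0&\text{even}&1&n+x_1+y_1+x_1+y_0\equiv n+n'\equiv0\\
1&\text{even}&0&x_1+y_1\\
1&\text{odd}&1&n+x_1+y_1
\end{array}
\]
As $n+nn'\equiv n(n+n')$ is congruent to $0$ when $n+n'$ is even and to $n$ when $n+n'$ is odd, all four cases read
\[
\Delta\equiv w_i\,(x_1+y_1+n+nn').
\]
Now sum over the orbits of $\varphi_i$, which partition the residues modulo $2^i$. First, $\sum(x_1+y_1)=\sum_{c\in S}c_i$. Second, $\binom{n+n'}2=\binom n2+\binom{n'}2+nn'$ gives $P_i=\sum(n+nn')+\sum_\rho\binom{n_i(\rho)}2$. With \eqref{eq:bits},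
\[
\sum(x_1+y_1+n+nn')\equiv\sum_{c\in S}c_i+\sum_\rho\binom{n_i(\rho)}2+P_i\equiv w_i+P_i .
\]
Hence $P_{i+1}\equiv P_i+w_i(w_i+P_i)$. If $P_i$ is odd, then $w_i(w_i+P_i)\equiv w_i(w_i+1)\equiv0$, and $P_{i+1}$ is odd.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:down}]
At level $L+1$ each residue class contains at most one coin, and the class paired with a coin $c$ is that of $c'\in[0,2^{L+1}-1]\setminus S$, which is empty. So every orbit carries at most one coin, $Q_{L+1}=0$, and $D_{L+1}=\#\{c\in S:c'<c\}$ is odd by Lemma~\ref{lem:parity}. Any $c$ with $c'<c$ gives the required move.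
\end{proof}

\section{Translation, complementation, and adding two coins}\label{sec:sym}

For $t\in\mathbb N_0$ put $S\oplus t=\{c\oplus t:c\in S\}$.

\begin{lemma}\label{lem:translate}
$W(S\oplus t)=W(S)\oplus t$ if $|S|$ is odd, and $W(S\oplus t)=W(S)$ if $|S|$ is even.
\end{lemma}

\begin{proof}
Since $(c\oplus t)\oplus(d\oplus t)=c\oplus d$, the valuations of the differences, and with them the terms $\lambda$ in \eqref{eq:W}, do not change. The first sum gains $|S|$ copies of $t$.
\end{proof}

Translation will give the size of the lexicode. To compare disjoint sets we need complements. Inside $[0,n-1]$, moving a coin down from $c$ to $c'$ moves an empty square up from $c'$ to $c$; after the reflection $x\mapsto n-1-x$ the empty squares play the same game as the coins. The function $W$ respects this symmetry.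

\begin{lemma}\label{lem:complement}
Let $V=[0,n-1]$ and $A\subset V$. Then $W(V\setminus A)=W(\{n-1-a:a\in A\})$. If $n=2^M$ and $|A|$ is odd, then $W(V\setminus A)=W(A)\oplus(n-1)$; if $n=2^M$ and $|A|$ is even, then $W(V\setminus A)=W(A)$.
\end{lemma}

\begin{proof}
For $a\in V$, apply \eqref{eq:tele} to the elements below $a$ and to those above $a$:
\[
\bigoplus_{b\in V\setminus\{a\}}\lambda(a-b)=a\oplus(n-1-a).
\]
Sum this over $a\in A$. Each pair inside $A$ occurs twice and cancels, so the pairs with one element in $A$ and one in $V\setminus A$ contribute $\bigoplus_{a\in A}\bigl(a\oplus(n-1-a)\bigr)$ to $W(V)$. By \eqref{eq:initial},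
\[
0=W(V)=W(A)\oplus W(V\setminus A)\oplus\bigoplus_{a\in A}\bigl(a\oplus(n-1-a)\bigr),
\]
and inserting the definition of $W(A)$ gives
\[
W(V\setminus A)=\bigoplus_{a\in A}(n-1-a)\ \oplus\bigoplus_{\{a,b\}\subset A}\lambda(a-b).
\]
The right side is $W$ of the reflected set, since reflection changes only the signs of the differences. If $n=2^M$, all digits of $n-1$ below place $M$ are $1$, so $n-1-a=a\oplus(n-1)$: the reflection is a translation, and Lemma~\ref{lem:translate} applies.
\end{proof}

If $S,T\subset[0,2k-1]$ are disjoint $(k-1)$-sets, the complement of $S$ is $T$ together with two more elements. This calls for the last ingredient.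

\begin{lemma}\label{lem:twocoins}
Let $x\ne y$ lie outside $T$, and $j=v(x-y)$. Then $W(T\cup\{x,y\})$ and $W(T)$ differ in the bits at places $0,\dots,j-1$ and agree in the bit at place $j$.
\end{lemma}

\begin{proof}
Let $i\le j$. Then $x$ and $y$ lie in one class modulo $2^i$; let $r$ be the number of elements of $T$ in it. By \eqref{eq:bits},
\[
W_i(T\cup\{x,y\})-W_i(T)\equiv x_i+y_i+\binom{r+2}2-\binom r2=x_i+y_i+2r+1\pmod 2,
\]
and $x_i+y_i$ is even for $i<j$ and odd for $i=j$.
\end{proof}

\section{Powers of two}\label{sec:powers}

Let $k=2^m$ with $m\ge1$, and $U=[0,2k-1]=[0,2^{m+1}-1]$. The idea is that complementing an odd set in $U$ flips every bit of $W$, whereas adding two coins leaves one bit fixed; so the two operations cannot cancel.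

\begin{example}
Let $k=4$ and $S=\{0,1,2\}$, so $W(S)=0$. Its complement $B=\{3,4,5,6,7\}$ has $W(B)=7$, with all three bits equal to $1$. A triple $T$ disjoint from $S$ arises from $B$ by deleting two elements $x,y$, and the bit of $W$ at place $v(x-y)$ survives, so $W(T)\ne0$. Deleting $3$ and $7$ leaves $T=\{4,5,6\}=S\oplus4$ with $W(T)=4$: bits $0$ and $1$ have flipped and bit $2=v(7-3)$ has survived. Deleting $6$ and $7$ leaves $T=\{3,4,5\}=\{2,4,5\}\oplus1$, a translate of a member of the lexicode, with $W(T)=1$: bit $0=v(7-6)$ has survived.
\end{example}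

\begin{proposition}\label{prop:power}
\begin{enumerate}
\item[(a)] For each $t\in U$, exactly $\frac12C_k$ of the $(k-1)$-subsets of $U$ have $W=t$, and $W$ takes no value outside $U$.
\item[(b)] Let $S,T\subset U$ be disjoint $(k-1)$-sets and $\{x,y\}=U\setminus(S\cup T)$. Then $W(S)\ne W(T)$; more precisely, $v(W(S)\oplus W(T))=v(x-y)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The values lie in $U$ by \eqref{eq:range}. For $t\in U$, the map $S\mapsto S\oplus t$ is an involution on the $(k-1)$-subsets of $U$, because $U$ is closed under $\oplus$. As $k-1$ is odd, Lemma~\ref{lem:translate} shows that it exchanges $\{W=0\}$ and $\{W=t\}$. The $2k$ level sets thus have equal size, which is $\frac12C_k$ by \eqref{eq:count}.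

(b) Let $j=v(x-y)$; then $j\le m$. We have $S=U\setminus(T\cup\{x,y\})$, and $|T\cup\{x,y\}|=k+1$ is odd. By Lemma~\ref{lem:complement}, $W(S)=W(T\cup\{x,y\})\oplus(2k-1)$, so $W(S)$ and $W(T\cup\{x,y\})$ differ in all the bits at places $0,\dots,m$. With Lemma~\ref{lem:twocoins}, $W(S)$ and $W(T)$ agree at the places below $j$ and differ at place $j$.
\end{proof}

The hypothesis entered in two ways. That $k$ is even makes $k-1$ and $k+1$ odd; for sets of even size translation preserves $W$, and this is how $\{0,1\}$ and $\{2,3\}=\{0,1\}\oplus2$ both fall into the lexicode for $k=3$. That $2k$ is a power of $2$ makes $U$ closed under $\oplus$ and turns the reflection of $U$ into a translation; for $k=6$ closure already fails, as $4\oplus8=12$.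

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:lex}, $\mathcal W$ is the level set $\{W=0\}$. It has $\frac12C_k$ elements by Proposition~\ref{prop:power}(a). Two distinct members are not disjoint by Proposition~\ref{prop:power}(b), and each member meets itself since $k-1\ge1$. Parts (d) and (b) of Corollary~\ref{cor:cliques} give the remaining statements.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coloring}]
Adjacent vertices in one layer receive different colors by Lemma~\ref{lem:exchange}, and adjacent vertices in different layers by Proposition~\ref{prop:power}(b). By Proposition~\ref{prop:power}(a) the colors are the $2k$ elements of $U$, and each class has $2\cdot\frac12C_k=C_k$ elements. The classes are independent sets, so $\alpha=C_k$ by Corollary~\ref{cor:cliques}(a), and each class gives the stated partition by Corollary~\ref{cor:cliques}(b) and Lemma~\ref{lem:cliques}(a). Finally $2k\le\omega\le\chi\le2k$ by Corollary~\ref{cor:cliques}(c).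
\end{proof}

\section{Disjoint members of the lexicode for other $k$}\label{sec:converse}

The equivalence in parentheses in Theorem~\ref{thm:converse} is Corollary~\ref{cor:cliques}(d), and the ``if'' direction is Theorem~\ref{thm:main}. By Theorem~\ref{thm:lex} it remains to find, for each $k\ge2$ that is not a power of $2$, disjoint $(k-1)$-sets $S,T\subset[0,2k-1]$ with $W(S)=W(T)=0$.

\subsection*{Odd $k\ge3$}
Take $S=[0,k-2]$ and $T=[k-1,2k-3]$. Since $k-1$ is even, both are unions of blocks $\{2u,2u+1\}$, and any union $B$ of $h$ blocks has $W(B)=0$. Indeed, \eqref{eq:bits} gives $W_0(B)\equiv h+\binom{2h}2=2h^2\equiv0$. For $i\ge1$, the two elements of a block have the same $i$-th digit, so the first sum in \eqref{eq:bits} is even, and the classes $2\tau$ and $2\tau+1$ modulo $2^i$ contain equally many elements of $B$, so the second sum is even.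

\subsection*{Even $k$}
Let $k=2^aq$ with $a\ge1$ and $q\ge3$ odd. Arrange $[0,2k-1]$ in an array with $2^{a+1}$ columns and $q$ rows, placing $\rho+2^{a+1}u$ in column $\rho\in[0,2^{a+1}-1]$ and row $u\in V=[0,q-1]$. For a set $S$ let $S^\rho=\{u:\rho+2^{a+1}u\in S\}$ be its part in column $\rho$. The high bits of $W(S)$ see each column separately, and the low bits see only the sizes of the columns.

\begin{lemma}\label{lem:columns}
Let $O(S)$ be the set of $\rho$ with $|S^\rho|$ odd, and $e(S)=\sum_\rho\lfloor|S^\rho|/2\rfloor$. Then, modulo $2$,
\[
W_{a+1+h}(S)\equiv\sum_\rho W_h(S^\rho)\quad(h\ge0),\qquad W_i(S)\equiv W_i(O(S))+e(S)\quad(0\le i\le a).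
\]
\end{lemma}

\begin{proof}
The digit of $\rho+2^{a+1}u$ at place $a+1+h$ is $u_h$, and two elements are congruent modulo $2^{a+1+h}$ exactly when they lie in the same column and their rows are congruent modulo $2^h$. So \eqref{eq:bits} splits into a sum over columns, which is the first formula. For $i\le a$, the digit at place $i$ and the class modulo $2^i$ depend only on the column. Passing from $O(S)$ to $S$ adds an even number $2\lfloor|S^\rho|/2\rfloor$ of elements to column $\rho$. This leaves the parity of the first sum in \eqref{eq:bits} unchanged. If a class modulo $2^i$ grows from $r$ to $r+2f$ elements, its term changes by $\binom{r+2f}2-\binom r2=2rf+f(2f-1)\equiv f$, and the numbers $f$ add up to $e(S)$.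
\end{proof}

Full columns do not affect the high bits, since $W(V)=0$. The left half of the array has $k$ cells, so let $S$ be the left half without the cell in row $q-1$ of column $2^a-1$; all columns of $S$ are then initial segments. The analogous choice in the right half fails: its $2^a-1$ odd columns have digit $1$ at place $a$ and are incongruent modulo $2^a$, and $e=2^a\cdot\frac{q-1}2$ is even, so bit $a$ of $W$ equals $1$. Instead let $T$ take the cell that $S$ left free, and remove two cells, in rows $x$ and $y$, from column $2^a$. The single cell contributes $W(\{q-1\})=q-1$ to the high bits, and this must be canceled by $W(V\setminus\{x,y\})$, which equals $\bigl((q-1-x)\oplus(q-1-y)\bigr)-1$ by Lemma~\ref{lem:complement} and \eqref{eq:two}. As $q-1$ is even, $(q-1)\oplus1=q$, so $x=0$ and $y=q-2$ give the value $q-1$. Explicitly, with $R=[0,2^a-2]$ and $F=[2^a+1,2^{a+1}-1]$, each of size $2^a-1$,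
\[
S^\rho=\begin{cases}V&\rho\in R,\\ V\setminus\{q-1\}&\rho=2^a-1,\\ \emptyset&\text{otherwise,}\end{cases}
\qquad
T^\rho=\begin{cases}\{q-1\}&\rho=2^a-1,\\ V\setminus\{0,q-2\}&\rho=2^a,\\ V&\rho\in F,\\ \emptyset&\text{otherwise.}\end{cases}
\]
The sets are disjoint, $|S|=(2^a-1)q+(q-1)=k-1$, and $|T|=1+(q-2)+(2^a-1)q=k-1$. For $k=6$ the array is
\[
\begin{array}{c|cccc}
&\rho=0&\rho=1&\rho=2&\rho=3\\\hline
u=2&S&T&T&T\\
u=1&S&S&\cdot&T\\
u=0&S&S&\cdot&T
\end{array}
\]
so that $S=\{0,1,4,5,8\}$ and $T=\{3,7,9,10,11\}$.

\emph{Bits above place $a$.} Every $W(S^\rho)$ is $0$ by \eqref{eq:initial}. For $T$, the columns $2^a-1$ and $2^a$ both have $W=q-1$ and all others have $W=0$. By Lemma~\ref{lem:columns}, these bits vanish for $S$ and for $T$.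

\emph{Bits at places $0,\dots,a$ of $W(S)$.} Here $O(S)=R$, an initial segment, so $W(O(S))=0$; and $e(S)=2^a\cdot\frac{q-1}2$ is even because $a\ge1$. These bits vanish.

\emph{Bits at places $0,\dots,a$ of $W(T)$.} The nonempty columns have the odd sizes $1$, $q-2$, $q$, so $O(T)=[2^a-1,2^{a+1}-1]=[0,2^{a+1}-1]\setminus R$. Since $|R|$ is odd, Lemma~\ref{lem:complement} gives $W(O(T))=W(R)\oplus(2^{a+1}-1)=2^{a+1}-1$, with a $1$ at each of these places. Moreover
\[
e(T)=0+\frac{q-3}2+(2^a-1)\frac{q-1}2=2^a\cdot\frac{q-1}2-1
\]
is odd. By Lemma~\ref{lem:columns}, each bit is $1+1\equiv0$.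

Thus $W(S)=W(T)=0$ and $S\cap T=\emptyset$, which completes the proof of Theorem~\ref{thm:converse}.

\begin{remark}
Theorem~\ref{thm:converse} says nothing about the value of $\theta(J(2k,k))$ when $k$ is not a power of $2$. It shows only that, for such $k$, doubling the lexicode does not produce an independent set of $JK(2k,k-1)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Conway}
Conway, \emph{On Numbers and Games}, Ch.~13.

\bibitem{Jorgensen}
S{\o}ren Fuglede J{\o}rgensen, \emph{On the clique covering numbers of Johnson graphs}, arXiv:2502.15019 (2025).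

\bibitem{Welter}
Welter, Indag. Math. 16 (1954).

\end{thebibliography}
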